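\title{Orders of edge-transitive graphs of odd valency}

\begin{abstract}
For every odd $d\ge 3$ we show that the set of orders of finite connected edge-transitive graphs of valency $d$ has natural density $0$, and that the number of such orders up to $x$ has order of magnitude $x(\log x)^{-\alpha_d}$, where $\alpha_d=\prod_{\ell\mid d}\frac{\ell-2}{\ell-1}$ is a product over the primes dividing $d$. For every even $d\ge2$ the density is $1$. The obstruction for odd $d$ is that a prime $p>d$ with $\gcd(p-1,d)=1$ that divides the order exactly once must divide the order of a nonabelian composition factor of the automorphism group; the Classification of Finite Simple Groups shows that such factors account for few orders.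
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite, simple and undirected. A graph has \emph{valency} $d$ if every vertex has exactly $d$ neighbors, and its \emph{order} is its number of vertices. An \emph{arc} is an ordered pair of adjacent vertices. A graph $\Gamma$ is \emph{edge-transitive} or \emph{arc-transitive} if $\mathrm{Aut}(\Gamma)$ acts transitively on its edges or on its arcs; the second property implies the first. Let $\mathcal O_d$ be the set of orders of connected edge-transitive graphs of valency $d$, and let $N_d(x)=|\mathcal O_d\cap[1,x]|$. The \emph{natural density} of a set $A$ of positive integers is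
\[
\delta(A)=\lim_{n\to\infty}\frac{|A\cap\{1,\dots,n\}|}{n}
\]
when the limit exists; with $\limsup$ in place of $\lim$ one obtains the \emph{upper density}, and $\delta(A)=0$ exactly when the upper density is $0$. Thus $\delta(\mathcal O_d)$ is the proportion of integers that occur as an order, regardless of how many graphs have that order.

For $d=1$ the only graph is $K_2$, and for $d=2$ the graphs are the cycles, so $\mathcal O_1=\{2\}$ and $\mathcal O_2=\{3,4,5,\dots\}$. Connectedness is what makes the question nontrivial for larger $d$: disjoint unions of copies of $K_{d+1}$ realize every multiple of $d+1$. One simple operation passes from smaller to larger valency.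

\begin{example}[Blow-up]\label{ex:blowup}
Let $\Sigma$ be a connected arc-transitive graph of order $n$ and valency $d'\ge1$, and let $e\ge1$. Replace each vertex by $e$ pairwise nonadjacent copies, and join two copies when the original vertices are adjacent. The resulting graph $\Sigma[e]$ has order $ne$ and valency $d'e$. It is connected, because every copy of a vertex is joined to all copies of its neighbors. It is arc-transitive, because automorphisms of $\Sigma$ lift and the copies of any one vertex may be permuted arbitrarily.
\end{example}

Blowing up cycles puts every multiple of $d/2$ from $3d/2$ on into $\mathcal O_d$ when $d$ is even, so a positive proportion of the integers occur. For odd $d$ a blow-up cannot start from a cycle, since all divisors of $d$ are odd, and counting edges gives only that the order is even. It is known that $\delta(\mathcal O_3)=\delta(\mathcal O_5)=0$. This suggests the answer $0$ for all odd $d$, although a larger valency might leave room for constructions that do not exist in valency $3$ or $5$. The problem of determining $\delta(\mathcal O_d)$ for odd $d\ge7$ comes from Conder, Verret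 and Young \cite{CVY}. The answer is $0$, by an argument that covers all odd $d\ge3$.

\begin{theorem}\label{thm:odd}
For every odd $d\ge3$ we have $\delta(\mathcal O_d)=0$.
\end{theorem}

We write $F\ll_d H$ if $F\le cH$ for a constant $c$ depending only on $d$, and $F\asymp_d H$ if $F\ll_d H\ll_d F$.

\begin{theorem}\label{thm:sharp}
Let $d\ge3$ be odd and put
\[
\alpha_d=\prod_{\ell\mid d,\ \ell\ \mathrm{prime}}\Bigl(1-\frac1{\ell-1}\Bigr)\in(0,1).
\]
Then $N_d(x)\asymp_d x(\log x)^{-\alpha_d}$ as $x\to\infty$. The same holds for the orders of connected arc-transitive graphs of valency $d$.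
\end{theorem}

\begin{theorem}\label{thm:even}
For every even $d\ge2$ we have $\delta(\mathcal O_d)=1$.
\end{theorem}

If $d$ is an odd prime, then $\alpha_d=(d-2)/(d-1)$; for instance $\alpha_3=\frac12$ and $\alpha_7=\frac56$, while $\alpha_{15}=\frac38$. Since $\alpha_d\le\exp\bigl(-\sum_{\ell\mid d}1/\ell\bigr)$ and the reciprocals of the primes have divergent sum, $\alpha_d$ takes arbitrarily small values. So a valency with many small prime factors does leave more room, but the gain is only a power of $\log x$.

\subsection*{The idea}
Write $p\,\|\,n$ if $p\mid n$ and $p^2\nmid n$. Almost every integer $n$ has a prime factor $p\,\|\,n$ in any prescribed reduced residue class (Lemma~\ref{lem:exact}). For even $d$ one such prime suffices to build a graph of order $n$ (Section~\ref{sec:even}). For odd $d$ such a prime is an obstruction. Let $G$ be the automorphism group of a graph of order $n$ counted by $\mathcal O_d$, and let $p>d$ with $p\,\|\,n$. Then $p\,\|\,|G|$, so $p$ belongs to a single composition factor. If that factor is $\mathbb Z_p$, then $G$ acts on it through a group of order dividing $p-1$, whereas a vertex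 stabilizer must be transitive on $d$ neighbors; these two facts are incompatible when $\gcd(p-1,d)=1$ (Proposition~\ref{prop:key}). For even $d$ no odd prime satisfies this condition, and this is where the parity of $d$ decides the answer. It remains to show that nonabelian composition factors rarely absorb the prime $p$. This is Lemma~\ref{lem:simple}, the only place where the Classification of Finite Simple Groups is used. The primes with $\gcd(p-1,d)=1$ form a proportion $\alpha_d$ of all primes, and counting the integers that are not divided exactly once by any of them gives Theorem~\ref{thm:sharp}. Although Theorem~\ref{thm:sharp} implies Theorem~\ref{thm:odd}, we prove the latter directly in Section~\ref{sec:zero}, since this takes only a few lines.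

Throughout, $p$ and $\ell$ denote primes, $v_\ell(a)$ is the exponent of $\ell$ in $a$, and $\mathbb Z_m^*$ is the unit group of $\mathbb Z_m$. For a group $G$ acting on a graph $\Gamma$, we write $G_v$ for the stabilizer of a vertex $v$, $v^G$ for its orbit, and $\Gamma(v)$ for its set of neighbors.

\section{Primes that divide once, and even valency}\label{sec:even}

\begin{lemma}\label{lem:exact}
Let $\mathcal P$ be a set of primes with $\sum_{p\in\mathcal P}1/p=\infty$. Then the set $Z$ of positive integers $n$ such that no $p\in\mathcal P$ satisfies $p\,\|\,n$ has density $0$.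
\end{lemma}

\begin{proof}
Let $p_1<p_2<\cdots$ be the elements of $\mathcal P$. The condition $p\,\|\,n$ holds for exactly $p-1$ of the $p^2$ residue classes modulo $p^2$. By the Chinese remainder theorem, the set of $n$ with no $p_i\,\|\,n$ for $i\le k$ is a union of residue classes modulo $p_1^2\cdots p_k^2$ of density
\[
\prod_{i\le k}\Bigl(1-\frac{p_i-1}{p_i^2}\Bigr)\le\exp\Bigl(-\frac12\sum_{i\le k}\frac1{p_i}\Bigr).
\]
This set contains $Z$, and the bound tends to $0$ as $k\to\infty$.
\end{proof}

We apply the lemma through Dirichlet's theorem: if $\gcd(a,k)=1$, then the reciprocals of the primes $p\equiv a\pmod k$ have divergent sum.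

To realize almost every order $n$ we use the cyclic group $\mathbb Z_n$. Let $n>2$ and let $H$ be a subgroup of $\mathbb Z_n^*$ containing $-1$. The Cayley graph $\mathrm{Cay}(\mathbb Z_n,H)$ has vertex set $\mathbb Z_n$, with $i$ adjacent to $j$ when $j-i\in H$; the relation is symmetric because $H=-H$. The graph has valency $|H|$ and is connected because $1\in H$. The map $x\mapsto hx+i$ is an automorphism for $h\in H$ and sends the arc $(0,1)$ to $(i,i+h)$, so the graph is arc-transitive. We therefore need a subgroup of order $d$ containing $-1$. The element $-1$ provides the factor $2$, and one suitable prime divisor of $n$ provides the factor $d/2$.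

\begin{proof}[Proof of Theorem~\ref{thm:even}]
Let $\mathcal P$ be the set of primes $p\ge3$ with $p\equiv1\pmod{d/2}$. By Dirichlet's theorem and Lemma~\ref{lem:exact}, the set of $n$ with $p\,\|\,n$ for some $p\in\mathcal P$ has density $1$. The primes and their doubles have density $0$, by Chebyshev's bound $O(x/\log x)$ for the number of primes up to $x$, so we may remove them. For each remaining $n$ we have $n=pn'$ with $p\in\mathcal P$, $p\nmid n'$ and $n'>2$. The group $\mathbb Z_p^*$ is cyclic of order divisible by $d/2$, so by the Chinese remainder theorem there is $u\in\mathbb Z_n^*$ of order $d/2$ modulo $p$ with $u\equiv1\pmod{n'}$. Then $u$ has order $d/2$, and $-1\notin\langle u\rangle$ because $-1\not\equiv1\pmod{n'}$. Hence $H=\langle u,-1\rangle=\langle u\rangle\cup-\langle u\rangle$ has order $d$, and $\mathrm{Cay}(\mathbb Z_n,H)$ shows that $n\in\mathcal O_d$.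
\end{proof}

From now on $d\ge3$ is odd and fixed.

\section{Vertex stabilizers in odd valency}\label{sec:local}

The primes up to $d$ may divide the order of a vertex stabilizer, and we make no attempt to control them. Every positive integer factors uniquely as $a=s(a)\,r(a)$, where all primes dividing $s(a)$ are at most $d$ and all primes dividing $r(a)$ exceed $d$. Both functions are completely multiplicative. For a finite group $S$ put $r(S)=r(|S|)$.

Recall that the \emph{composition factors} of a finite group $G$ are the simple quotients $G_{i}/G_{i-1}$ in a maximal chain $1=G_0\lhd G_1\lhd\dots\lhd G_k=G$; by the Jordan--H\"older theorem they are determined by $G$, with multiplicity, and their orders multiply to $|G|$. A group is solvable exactly when none of them is nonabelian.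

\begin{lemma}\label{lem:local}
Let $\Gamma$ be a connected graph of odd valency $d\ge3$ and order $n$, and let $G\le\mathrm{Aut}(\Gamma)$ be transitive on edges.
\begin{enumerate}
\item[(a)] For every vertex $v$, the stabilizer $G_v$ is transitive on $\Gamma(v)$, and $|G|=n|G_v|$ or $|G|=\frac n2|G_v|$.
\item[(b)] Every prime dividing $|G_v|$ is at most $d$.
\item[(c)] $r(G)=r(n)$. If $S_1,\dots,S_k$ are the nonabelian composition factors of $G$, with multiplicity, then $\prod_i r(S_i)$ divides $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose first that $G$ is vertex-transitive, so $|G|=n|G_v|$. Let $\Delta$ be the $G$-orbit of an arc and let $\Delta^*$ be the set of reversed arcs, which is also an orbit. By edge-transitivity $\Delta\cup\Delta^*$ is the set of all arcs. Suppose $\Delta\ne\Delta^*$; then the two orbits are disjoint. By vertex-transitivity there are $k,k'$ such that every vertex is the start of $k$ arcs of $\Delta$ and the end of $k'$ arcs of $\Delta$. Then $nk=|\Delta|=nk'$, and $d=k+k'=2k$, which is impossible for odd $d$. So $G$ is transitive on arcs, and $G_v$ is transitive on the arcs starting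 at $v$.

Suppose next that $G$ is not vertex-transitive, and let $vw$ be an edge. Every vertex lies on an edge, which is an image of $vw$, so the vertex orbits are $v^G\ne w^G$ and every edge joins one to the other. The number of edges is $d|v^G|=d|w^G|$, so both orbits have size $n/2$. An element of $G$ that maps one edge at a vertex $x$ to another edge at $x$ preserves the orbit of $x$ and hence fixes $x$. So $G_x$ is transitive on $\Gamma(x)$ for every $x$.

(b) Let $g$ be an automorphism with $g^p=1$, $p>d$, that fixes a vertex. Its orbits on the $d$ neighbors have size $1$ or $p$, so it fixes every neighbor. By connectedness $g=1$. By Cauchy's theorem $p\nmid|G_v|$.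

(c) By (b) $r(G_v)=1$, and $r(2)=1$ since $2\le d$; now (a) gives $r(G)=r(n)$. The product $\prod_i|S_i|$ divides $|G|$, so $\prod_i r(S_i)$ divides $r(G)=r(n)$, which divides $n$.
\end{proof}

The following observation is how $\gcd(p-1,d)$ enters.

\begin{lemma}\label{lem:blocks}
Let a finite group $A$ act transitively on a set $\Omega$ of size $d$ and preserve a partition of $\Omega$ into $t$ parts. If a normal subgroup $L$ of $A$ fixes each part setwise, then $t$ divides $\gcd(d,|A:L|)$.
\end{lemma}

\begin{proof}
The group $A$ permutes the parts transitively, so they have equal size and $t\mid d$. The action on the parts factors through $A/L$, so $t$ divides $|A/L|$ by the orbit-stabilizer theorem.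
\end{proof}

\section{Cubic graphs of order $2p$}\label{sec:model}

The obstruction is already visible for $d=3$ and $n=2p$. We begin with the graphs that escape it. The Cayley graphs of Section~\ref{sec:even} need $-1\in H$, which makes $|H|$ even. A bipartite version avoids this at the cost of doubling the order. For a finite abelian group $A$ and a nonempty subset $H\subseteq A$, let $B(A,H)$ be the graph with vertex set $A\times\{0,1\}$ in which $(a,0)$ is adjacent to $(b,1)$ when $b-a\in H$. It has order $2|A|$ and valency $|H|$.

\begin{lemma}\label{lem:bip}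
Suppose that a group $\Theta\le\mathrm{Aut}(A)$ preserves $H$ and is transitive on it, and that $H-H=\{h-h':h,h'\in H\}$ generates $A$. Then $B(A,H)$ is connected and arc-transitive, and the maps $(a,i)\mapsto(\theta(a)+c,i)$ with $\theta\in\Theta$, $c\in A$ form an edge-transitive group $A\rtimes\Theta$ of automorphisms.
\end{lemma}

\begin{proof}
The maps are automorphisms because $\theta(b)-\theta(a)=\theta(b-a)$ and $\theta(H)=H$. Fix $h_0\in H$. Every edge has the form $\{(c,0),(c+h,1)\}$ with $h\in H$, and it is the image of $\{(0,0),(h_0,1)\}$ under the map given by $c$ and any $\theta$ with $\theta(h_0)=h$. These maps preserve both sides, so they are transitive on the arcs from side $0$ to side $1$. The map $(a,0)\mapsto(-a,1)$, $(b,1)\mapsto(-b,0)$ swaps the sides and is an automorphism, since $(-a)-(-b)=b-a$. Hence the graph is arc-transitive. The walks of length two from $(a,0)$ end at the vertices $(a+h-h',0)$, so the component of $(0,0)$ contains $(a,0)$ for all $a$ in the subgroup generated by $H-H$, which is $A$. Each $(b,1)$ is adjacent to $(b-h_0,0)$.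
\end{proof}

If $p\equiv1\pmod 3$, let $H$ be the subgroup of order $3$ of $\mathbb Z_p^*$, acting on $\mathbb Z_p$ by multiplication; for $p=7$ it is $\{1,2,4\}$. Any nonzero element of $H-H$ generates $\mathbb Z_p$. So $B(\mathbb Z_p,H)$ is a connected cubic graph of order $2p$ with an edge-transitive group of order $3p$ that has a normal subgroup of order $p$. The congruence cannot be dropped.

\begin{proposition}\label{prop:model}
Let $p>3$, let $\Gamma$ be a connected cubic graph of order $2p$, and let $G\le\mathrm{Aut}(\Gamma)$ be edge-transitive with a normal subgroup $P$ of order $p$. Then $p\equiv1\pmod3$.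
\end{proposition}

\begin{proof}
Suppose $\gcd(p-1,3)=1$. By Lemma~\ref{lem:local}(b), $P$ fixes no vertex, so it has two orbits of size $p$. Fix a vertex $v$, let $X=v^P$ and let $Y$ be the other orbit. The stabilizer $G_v$ acts on $P$ by conjugation; let $L$ be the kernel. Then $G_v/L$ embeds in $\mathrm{Aut}(P)$, which has order $p-1$. The orbits of the normal subgroup $L$ on $\Gamma(v)$ form a $G_v$-invariant partition, so by Lemmas~\ref{lem:local}(a) and~\ref{lem:blocks} their number divides $\gcd(3,p-1)=1$. Thus $\Gamma(v)$ is an $L$-orbit of size $3$. Now $L$ fixes $v$ and commutes with $P$, so it fixes every vertex of $X$, and therefore $\Gamma(v)\subseteq Y$. As $P$ commutes with $L$ and is transitive on $Y$, all $L$-orbits in $Y$ have size $3$. Hence $3\mid p$, a contradiction.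
\end{proof}

Without the normal subgroup $P$ the conclusion fails. The Petersen graph, whose vertices are the $2$-element subsets of $\{1,\dots,5\}$ with disjoint subsets adjacent, is cubic of order $2\cdot5$, and $S_5$ acts transitively on its arcs, although $5\not\equiv1\pmod3$. Here the prime $5$ lies in the simple composition factor $A_5$. The next section shows that this is the only way out.

\section{The obstruction}\label{sec:key}

A \emph{chief series} of a finite group $G$ is a maximal chain $1=N_0<N_1<\dots<N_k=G$ of subgroups normal in $G$. Each \emph{chief factor} $N_i/N_{i-1}$ is a direct power $T\times\dots\times T$ of a simple group $T$, which is a composition factor of $G$. We also use the Schur--Zassenhaus theorem: a normal subgroup $A$ of a finite group $E$ with $\gcd(|A|,|E:A|)=1$ has a complement, that is, a subgroup $A'$ with $AA'=E$ and $A\cap A'=1$. A group or element is called $p'$ if its order is prime to $p$.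

\begin{proposition}\label{prop:key}
Let $\Gamma$ be a connected graph of odd valency $d\ge3$ and order $n$, and let $G\le\mathrm{Aut}(\Gamma)$ be transitive on edges. Let $p>d$ be a prime with $p\,\|\,n$ and $\gcd(p-1,d)=1$. Then $p$ divides the order of a nonabelian composition factor of $G$.
\end{proposition}

Two features of Proposition~\ref{prop:model} are lost in general. The group $\mathbb Z_p$ appears only as a section $M/N$ of $G$, and a subgroup of $G_v$ that centralizes this section need not fix any vertex other than $v$. The remedy is to replace $L$ by a normal subgroup $K$ of $G$ such that $G/K$ looks like the group of order $3p$ above, an extension of $\mathbb Z_p$ by a group of order dividing $p-1$, and to let $G$ act on the $K$-orbits.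

\begin{proof}
By Lemma~\ref{lem:local}(c), $p\,\|\,|G|$. Suppose that $p$ divides the order of no nonabelian composition factor.

\emph{Step 1: the subgroup $K$.} In a chief series of $G$ exactly one factor $M/N$ has order divisible by $p$. It is a power of a simple group $T$ with $p\mid|T|$. By assumption $T$ is abelian, so $T\cong\mathbb Z_p$, and $M/N\cong\mathbb Z_p$ because $p^2\nmid|G|$. Let $C$ be the kernel of the conjugation action of $G$ on $M/N$. Then $M\le C\unlhd G$, and $G/C$ embeds in $\mathrm{Aut}(\mathbb Z_p)$, so $|G:C|$ divides $p-1$. In $C/N$ the subgroup $M/N$ is central, of order $p$ and of index prime to $p$. By the Schur--Zassenhaus theorem it has a complement $K/N$, and $C/N=M/N\times K/N$ because $M/N$ is central. In this direct product $K/N$ is the set of all $p'$-elements. Conjugation by $G$ preserves $C/N$ and preserves orders, so $K\unlhd G$. We have $|C:K|=p$.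

\emph{Step 2: stabilizers modulo $K$.} Let $v$ be any vertex. By Lemma~\ref{lem:local}(b), $G_vK/K\cong G_v/(G_v\cap K)$ is a $p'$-group. It therefore meets $C/K$ trivially and embeds in $G/C$. So
\begin{equation}\label{eq:stab}
|G_v:G_v\cap K|=|G_vK:K|\quad\text{divides}\quad p-1 .
\end{equation}

\emph{Step 3: all neighbors of a vertex lie in one $K$-orbit.} Since $K\unlhd G$, the $K$-orbits form a $G$-invariant partition of the vertex set. Intersecting with $\Gamma(v)$ gives a $G_v$-invariant partition of $\Gamma(v)$ into $t$ parts, each fixed setwise by $G_v\cap K$. By Lemma~\ref{lem:local}(a), Lemma~\ref{lem:blocks} and \eqref{eq:stab}, $t$ divides $\gcd(d,p-1)=1$. So $t=1$ for every vertex $v$.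

\emph{Step 4: $K$ is too large.} Let $vw$ be an edge, $X=v^K$ and $Y=w^K$. By Step 3, $\Gamma(v)\subseteq Y$, and applying elements of $K$ shows that all neighbors of vertices of $X$ lie in $Y$. Exchanging $v$ and $w$, all neighbors of vertices of $Y$ lie in $X$. By connectedness $X\cup Y$ is the whole vertex set, so $K$ has at most two orbits. The group $G$ permutes the $K$-orbits inside $v^G$ transitively, and the stabilizer of $v^K$ is $G_vK$; hence $|G:G_vK|\le2$. With \eqref{eq:stab}, the index $|G:K|$ divides $2(p-1)$, which is prime to the odd prime $p$. But $p=|C:K|$ divides $|G:K|$, a contradiction.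
\end{proof}

\begin{remark}\label{rem:hyp}
Each of the following hypotheses is needed; in every example $d=3$ and $G$ is solvable.
\emph{The condition $\gcd(p-1,d)=1$} (Step 3): take the groups of order $3p$ in Section~\ref{sec:model}.
\emph{The condition $p^2\nmid n$} (Step 1, where it makes the chief factor cyclic): for any $p>3$ let $A=\mathbb Z_p^2$ with basis $e_1,e_2$, let $H=\{e_1,e_2,-e_1-e_2\}$, and let $\theta$ be the linear map with $e_1\mapsto e_2\mapsto-e_1-e_2$, which permutes $H$ cyclically. The elements $e_1-e_2$ and $2e_1+e_2$ of $H-H$ have determinant $3\ne0$, so Lemma~\ref{lem:bip} gives a graph of order $2p^2$ with $G=A\rtimes\langle\theta\rangle$ of order $3p^2$.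
\emph{The condition $p>d$} (Steps 1 and 2): take $p=3$ and $G=\mathbb Z_3\times\mathbb Z_3$ acting on $K_{3,3}$.
\emph{Connectedness} (Step 4 and Lemma~\ref{lem:local}(b)): take $G=A_4\times\mathbb Z_p$ acting on $p$ disjoint copies of $K_4$.
\end{remark}

\section{The large-prime part of the order of a simple group}\label{sec:simple}

A nonabelian composition factor $S$ forces $r(S)\mid n$, and the integers divisible by $r(S)$ have density $1/r(S)$. To discard all but finitely many $S$ we need $\sum_S1/r(S)<\infty$. The difficulty is that we control only $r(S)$ and not $|S|$, so we must show that the order of a large simple group is far from being composed of small primes. The critical family is $\mathrm{PSL}_2(q)$: for prime $q>d$ the evident bound $r(S)\ge q$ leads to the divergent series $\sum 1/q$. For Theorem~\ref{thm:sharp} we need convergence with an exponent slightly below $1$.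

\begin{lemma}\label{lem:simple}
The series $\sum_S r(S)^{-3/4}$, over all isomorphism types of nonabelian finite simple groups $S$, converges.
\end{lemma}

We use the Classification of Finite Simple Groups with the standard order formulas, as found in Gorenstein--Lyons--Solomon or in the ATLAS. Apart from finitely many groups (the sporadic groups and the Tits group), every nonabelian finite simple group is an alternating group $A_m$ with $m\ge5$ or a group of Lie type over a field $\mathbb F_q$, $q=p^f$. In the latter case
\begin{equation}\label{eq:order}
|S|=q^N\,\Pi/g ,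
\end{equation}
where $\Pi$ is an integer prime to $p$, $g$ divides $\Pi$, and $\Pi$ is divisible by the factor $\phi$ in Table~\ref{tab:lie}. For example, in type $A_l$ we have $S=\mathrm{PSL}_{l+1}(q)$, $\Pi=\prod_{i=2}^{l+1}(q^i-1)$ and $g=\gcd(l+1,q-1)$. The first four rows contain the six \emph{classical} families and the last two rows the ten \emph{exceptional} types.

\begin{table}[ht]
\centering
\begin{tabular}{llll}
\hline
type & $N$ & $\phi$ & $g$\\
\hline
$A_l$ $(l\ge1)$ & $l(l+1)/2$ & $q^{l+1}-1$ & $\le l+1$\\
${}^2A_l$ $(l\ge2)$ & $l(l+1)/2$ & $q^{l+1}-(-1)^{l+1}$ & $\le l+1$\\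
$B_l$ $(l\ge2)$, $C_l$ $(l\ge3)$ & $l^2$ & $q^{2l}-1$ & $\le2$\\
$D_l$, ${}^2D_l$ $(l\ge4)$ & $l(l-1)$ & $q^{2l-2}-1$ & $\le4$\\
$G_2,F_4,E_6,E_7,E_8,{}^3D_4,{}^2E_6$ & $\ge6$ & $q^2-1$ & $\le3$\\
${}^2B_2,{}^2F_4$ $(p=2)$, ${}^2G_2$ $(p=3)$ & not needed & $q-1$ & $1$\\
\hline
\end{tabular}
\caption{Data on the orders $|S|=q^N\Pi/g$ of the simple groups of Lie type over $\mathbb F_q$; here $\phi$ is a divisor of $\Pi$.}
\label{tab:lie}
\end{table}

If $p>d$, the factor $q^N$ survives in $r(S)$. If $p\le d$, it is lost, and we must show that $\phi$ is mostly composed of large primes. The tool is the lifting-the-exponent lemma: if $a>1$ and $a\equiv1\pmod\ell$, and moreover $a\equiv1\pmod4$ when $\ell=2$, then $v_\ell(a^t-1)=v_\ell(a-1)+v_\ell(t)$ for all $t\ge1$.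

\begin{lemma}\label{lem:lte}
Let $c=d^{2d^2}$. For every prime $p\le d$ and every $t\ge1$ we have $s(p^t\pm1)\le c\,t^d$, and hence $r(p^t\pm1)\ge 2^{t-1}/(c\,t^d)$.
\end{lemma}

\begin{proof}
Let $\ell\le d$ be a prime. If $\ell=p$, then $v_\ell(p^t\pm1)=0$. Otherwise put $a=p^{2(\ell-1)}<d^{2d}$. Then $a\equiv1\pmod\ell$ by Fermat's theorem, and $a=p^2\equiv1\pmod8$ if $\ell=2$. Now $p^t\pm1$ divides $p^{2t}-1$, which divides $a^t-1$. Hence $\ell^{v_\ell(p^t\pm1)}\le\ell^{v_\ell(a-1)}\ell^{v_\ell(t)}\le d^{2d}\,t$. Multiplying over the at most $d$ primes $\ell\le d$ gives the first bound, and the second follows from $p^t\pm1\ge2^{t-1}$.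
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:simple}]
We bound the contribution of each family; counting a group more than once only increases the sum.

\emph{Alternating groups.} We have $v_\ell(m!)=\sum_{i\ge1}\lfloor m/\ell^i\rfloor\le m$, so $s(m!)\le D^m$ with $D=\prod_{\ell\le d}\ell$. Since $r(2)=1$, we get $r(A_m)=r(m!)\ge m!/D^m$, and $\sum_m(D^m/m!)^{3/4}$ converges by the ratio test.

\emph{Lie type with $p\le d$.} There are finitely many such $p$; fix one. By \eqref{eq:order}, $r(S)\ge r(\phi)/r(g)\ge r(\phi)/g$. In a classical family $\phi=q^j\pm1$, where $j$ is $l+1$, $2l$ or $2l-2$, and in each row $j\ge l+1\ge g$. With $t=fj\ge g$, Lemma~\ref{lem:lte} gives $r(S)\ge2^{t-1}/(c\,t^{d+1})$. Given the family and $t$, the divisor $f$ of $t$ determines $j$ and hence $l$, so each $t$ arises at most $6t$ times. The contribution is at most $\sum_t6t\,(c\,t^{d+1}2^{1-t})^{3/4}<\infty$. For the ten exceptional types $q-1$ divides $\phi$ and $g\le3$, so $r(S)\ge2^{f-1}/(3cf^d)$, and the sum over $f$ converges. Since $d\ge3$, this case contains the whole last row of Table~\ref{tab:lie}.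

\emph{Lie type with $p>d$, not of type $A_1$.} Here $q^N$ divides $|S|$, so $r(S)\ge q^N$, and $N\ge3$ by the table. A given $N$ arises from at most one rank in each of the six classical families and from at most seven exceptional types. The contribution is at most
\[
13\sum_{q\ge2}\sum_{N\ge3}q^{-3N/4}\le\frac{13}{1-2^{-3/4}}\sum_{q\ge2}q^{-9/4}<\infty .
\]

\emph{Type $A_1$ with $p>d$.} Here $|S|=q(q^2-1)/2$, so $r(S)=q\,r(q^2-1)\ge m\,r(m)$ with $m=q-1$. The factor $r(m)$ may be small for an individual $q$, but it is large often enough. To see this, forget that $m+1$ is a prime power and sum over all $m\ge 1$. Writing $m=\sigma\rho$ with $\sigma=s(m)$ and $\rho=r(m)$, we have $m\,r(m)=\sigma\rho^2$, and so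
\[
\sum_{m\ge1}(m\,r(m))^{-3/4}=\sum_{\sigma:\,s(\sigma)=\sigma}\sigma^{-3/4}\sum_{\rho:\,r(\rho)=\rho}\rho^{-3/2}\le\zeta(3/2)\prod_{\ell\le d}\bigl(1-\ell^{-3/4}\bigr)^{-1}<\infty .
\]
This covers all families.
\end{proof}

\section{Density zero}\label{sec:zero}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Let $\varepsilon>0$. Since $r(S)\ge1$, Lemma~\ref{lem:simple} gives $\sum_S1/r(S)<\infty$, so there is a finite set $F$ of nonabelian simple groups with $\sum_{S\notin F}1/r(S)<\varepsilon$. Let $\mathcal P$ be the set of primes $p>d$ with $p\equiv-1\pmod d$ that divide $|S|$ for no $S\in F$. By Dirichlet's theorem their reciprocals have divergent sum. For $p\in\mathcal P$ we have $\gcd(p-1,d)=\gcd(2,d)=1$ because $d$ is odd.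

At most $\sum_{S\notin F}x/r(S)\le\varepsilon x$ integers $n\le x$ are divisible by $r(S)$ for some $S\notin F$. Let $n\in\mathcal O_d$ be divisible by no such $r(S)$, let $\Gamma$ be a graph realizing $n$, and let $G=\mathrm{Aut}(\Gamma)$. By Lemma~\ref{lem:local}(c), all nonabelian composition factors of $G$ lie in $F$. By Proposition~\ref{prop:key}, no $p\in\mathcal P$ satisfies $p\,\|\,n$. Such $n$ have density $0$ by Lemma~\ref{lem:exact}. Hence the upper density of $\mathcal O_d$ is at most $\varepsilon$, and $\varepsilon$ was arbitrary.
\end{proof}

\section{The upper bound in Theorem~\ref{thm:sharp}}\label{sec:upper}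

Write $\alpha=\alpha_d$. Each factor $(\ell-2)/(\ell-1)$ lies in $[\frac12,1)$ because $\ell\ge3$, so $0<\alpha<1$. Let $\mathcal T$ be the set of primes $p$ with $\gcd(p-1,d)>1$. For $\gcd(a,k)=1$ we use Mertens' theorem and the prime number theorem in arithmetic progressions, where $\varphi$ is Euler's function:
\[
\sum_{\substack{p\le y\\ p\equiv a\ (k)}}\frac1p=\frac{\log\log y}{\varphi(k)}+O_k(1)\quad(y\ge3),\qquad \sum_{\substack{p\le y\\ p\equiv a\ (k)}}1\sim\frac{y}{\varphi(k)\log y}\quad(y\to\infty).
\]
Take $k=\prod_{\ell\mid d}\ell$. A prime $p\nmid d$ lies outside $\mathcal T$ exactly when $p\not\equiv0,1\pmod\ell$ for every $\ell\mid d$. This describes $\prod_{\ell\mid d}(\ell-2)=\alpha\varphi(k)$ of the $\varphi(k)=\prod_{\ell\mid d}(\ell-1)$ reduced classes modulo $k$. Therefore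
\begin{equation}\label{eq:mertens}
\sum_{\substack{p\le y\\ p\notin\mathcal T}}\frac1p=\alpha\log\log y+O_d(1),\qquad \sum_{\substack{p\le y\\ p\in\mathcal T}}\frac1p=(1-\alpha)\log\log y+O_d(1),
\end{equation}
\begin{equation}\label{eq:pnt}
|\mathcal T\cap[1,y]|\sim(1-\alpha)\,\frac{y}{\log y}.
\end{equation}
The computation in Lemma~\ref{lem:exact} suggests that a proportion of about $\prod_{p\le x,\,p\notin\mathcal T}(1-1/p)\asymp_d(\log x)^{-\alpha}$ of the integers up to $x$ is divided exactly once by no prime outside $\mathcal T$. Two points need care. The error $\varepsilon x$ of Section~\ref{sec:zero} is now too large, so we cannot restrict to a finite set of simple groups; instead we sum over all possible values of $R=\prod_ir(S_i)$. And the Chinese remainder theorem handles only boundedly many primes, so we replace it by a direct estimate that is uniform in $R$.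

Let $\mathcal R$ be the set of all finite products, with repetition, of numbers $r(S)>1$, including the empty product $1$. Such $r(S)$ are at least $5$, so $u=r(S)^{-3/4}<\frac12$ and $(1-u)^{-1}\le e^{2u}$. Expanding geometric series and using Lemma~\ref{lem:simple},
\begin{equation}\label{eq:R}
\sum_{R\in\mathcal R}R^{-3/4}\le\prod_{S:\,r(S)>1}\bigl(1-r(S)^{-3/4}\bigr)^{-1}<\infty .
\end{equation}
For $R\in\mathcal R$ let $f_R$ be the multiplicative function with values in $\{0,1\}$ such that $f_R(p^k)=0$ exactly when $k=1$, $p>d$, $p\notin\mathcal T$ and $p\nmid R$. Put $A_R(y)=\sum_{n\le y}f_R(n)$.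

\begin{lemma}\label{lem:cover}
$N_d(x)\le\sum_{R\in\mathcal R}A_R(x/R)$.
\end{lemma}

\begin{proof}
Let $n\in\mathcal O_d$ be realized by $\Gamma$, let $G=\mathrm{Aut}(\Gamma)$, and let $R=\prod_ir(S_i)$ over the nonabelian composition factors of $G$. Then $R\in\mathcal R$, and $n=Rn'$ for an integer $n'$ by Lemma~\ref{lem:local}(c). If $f_R(n')=0$, there is a prime $p>d$, $p\notin\mathcal T$, with $p\,\|\,n'$ and $p\nmid R$. Then $p\,\|\,n$, so by Proposition~\ref{prop:key} $p$ divides some $|S_i|$, hence $r(S_i)$, hence $R$; this is a contradiction. So $f_R(n')=1$, and the pair $(R,n')$ determines $n$.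
\end{proof}

\begin{lemma}\label{lem:AR}
For $y\ge4$ and $R\in\mathcal R$ we have $A_R(y)\ll_d R^{1/8}\,y(\log y)^{-\alpha}$, with a constant independent of $R$.
\end{lemma}

\begin{proof}
Write $f=f_R$. The sum $\sum f(n)/n$ is easy to bound by an Euler product, so we reduce to it by weighting each $n$ with $\log y=\log(y/n)+\log n$. We have $\log(y/n)\le y/n$ and $\log n=\sum\log p^k$, summed over the $p^k$ with $n=mp^k$, $k\ge1$, $p\nmid m$; for these, $f(n)=f(m)f(p^k)\le f(m)$. Hence
\[
(\log y)A_R(y)\le y\sum_{n\le y}\frac{f(n)}n+\sum_{m\le y}f(m)\sum_{p^k\le y/m}\log p^k .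
\]
Put $z=y/m$. In the innermost sum the terms with $k=1$ contribute $O(z)$ by Chebyshev's estimate $\sum_{p\le z}\log p=O(z)$. The terms with $k\ge2$ have $p\le\sqrt z$ and $k\le\log z/\log 2$, and each is at most $\log z$, so they contribute $O(\sqrt z(\log z)^2)=O(z)$. Thus $A_R(y)\ll\frac{y}{\log y}\sum_{n\le y}f(n)/n$. Since $\sum_{k\ge2}p^{-k}=1/(p(p-1))$ and $\sum_p1/(p(p-1))\le1$,
\[
\sum_{n\le y}\frac{f(n)}n\le\prod_{p\le y}\Bigl(1+\frac{f(p)}p+\frac1{p(p-1)}\Bigr)\le e\cdot\exp\Bigl(\sum_{p\le y}\frac{f(p)}p\Bigr).
\]
If $f(p)=1$, then $p\le d$, $p\in\mathcal T$ or $p\mid R$. By \eqref{eq:mertens} the last expression is $\ll_d(\log y)^{1-\alpha}\prod_{p\mid R}e^{1/p}$. All primes dividing $R$ exceed $d$ and so are at least $5$, and $e^{1/p}\le p^{1/8}$ for $p\ge5$ because $p\log p\ge5\log5>8$. Hence $\prod_{p\mid R}e^{1/p}\le R^{1/8}$.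
\end{proof}

The loss $R^{1/8}$ is affordable because the exponent in \eqref{eq:R} is below $1$. Let $x\ge16$. For $R\le\sqrt x$ we have $x/R\ge\sqrt x\ge4$ and $\log(x/R)\ge\frac12\log x$, and we use Lemma~\ref{lem:AR}. For $R>\sqrt x$ we use $A_R(x/R)\le x/R\le x\cdot x^{-1/8}R^{-3/4}$. By Lemma~\ref{lem:cover} and \eqref{eq:R},
\begin{equation}\label{eq:upper}
N_d(x)\ll_d\frac{x}{(\log x)^\alpha}\sum_{R\in\mathcal R}R^{-7/8}+x^{7/8}\sum_{R\in\mathcal R}R^{-3/4}\ll_d\frac{x}{(\log x)^\alpha}.
\end{equation}

\section{The lower bound in Theorem~\ref{thm:sharp}}\label{sec:lower}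

Proposition~\ref{prop:key} places no restriction on the primes of $\mathcal T$. We show that every squarefree product $m$ of such primes is, up to a bounded factor, the order of a graph. We use $B(\mathbb Z_m,H)$ with $H$ a subgroup of $\mathbb Z_m^*$. For $H-H$ to generate $\mathbb Z_m$, the group $H$ must be nontrivial modulo every prime $p\mid m$. In Section~\ref{sec:even} the element $-1$ was nontrivial modulo all odd primes at once. Now $|H|$ must divide the odd number $d$, and a nontrivial image in $\mathbb Z_p^*$ requires $\gcd(p-1,d)>1$. If $|H|$ is a proper divisor of $d$, a blow-up corrects the valency.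

\begin{lemma}\label{lem:construct}
Let $m>1$ be a squarefree product of primes of $\mathcal T$. Then there is a squarefree divisor $d'$ of $d$ such that $2md/d'$ is the order of a connected arc-transitive graph of valency $d$.
\end{lemma}

\begin{proof}
For $p\mid m$ let $\ell(p)$ be the least prime dividing $\gcd(p-1,d)$, and let $d'$ be the product of the distinct primes among the $\ell(p)$. Then $d'\mid d$. For each $\ell\mid d'$, the Chinese remainder theorem and the cyclicity of the groups $\mathbb Z_p^*$ give $u_\ell\in\mathbb Z_m^*$ that has order $\ell$ modulo each $p\mid m$ with $\ell(p)=\ell$ and is congruent to $1$ modulo the other $p\mid m$. Then $u_\ell$ has order $\ell$, and $H=\langle u_\ell:\ell\mid d'\rangle$ has order $d'$, being an abelian group generated by elements of distinct prime orders. Multiplications by elements of $H$ form a group of automorphisms of $\mathbb Z_m$ that preserves $H$ and is transitive on it. A proper subgroup of $\mathbb Z_m$ lies in $p\mathbb Z_m$ for some $p\mid m$, whereas $u_{\ell(p)}-1\in H-H$ is not divisible by $p$; so $H-H$ generates $\mathbb Z_m$. By Lemma~\ref{lem:bip},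 $\Sigma=B(\mathbb Z_m,H)$ is connected and arc-transitive of order $2m$ and valency $d'$. The blow-up $\Sigma[d/d']$ of Example~\ref{ex:blowup} is the required graph.
\end{proof}

\begin{example}
Let $d=15$. For $m=77$ we have $\ell(7)=3$, $\ell(11)=5$ and $d'=15$. We may take $u_3=23$, which is $2$ modulo $7$ and $1$ modulo $11$, and $u_5=36$, which is $1$ modulo $7$ and $3$ modulo $11$. The graph has order $154$. For $m=7$ we have $d'=3$, and the graph is $B(\mathbb Z_7,\{1,2,4\})[5]$, of order $70$.
\end{example}

Let $M(y)$ be the number of squarefree $m\in(1,y]$ all of whose prime factors lie in $\mathcal T$.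

\begin{lemma}\label{lem:M}
For all large $y$ we have $M(y)\gg_d y(\log y)^{-\alpha}$.
\end{lemma}

\begin{proof}
We count only those $m$ that have one very large prime factor. That prime can be counted by \eqref{eq:pnt}, and the cofactor $a$ enters only through the sum $\sum1/a$. Put $\kappa=1-\alpha>0$ and $z=y^{1/3}$, and let $\mathcal A$ be the set of squarefree $a\le z$ with all prime factors in $\mathcal T$, including $a=1$.

Every $n\le z$ can be written as $n=abk^2$ with $a\in\mathcal A$ and $b$ a product of primes $p\le z$ outside $\mathcal T$: let $b$ be the part of $n$ composed of primes outside $\mathcal T$, and write $n/b$ as a squarefree number times a square. Using $(1-1/p)^{-1}\le e^{1/(p-1)}$, $\frac1{p-1}=\frac1p+\frac1{p(p-1)}$ and \eqref{eq:mertens},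
\[
\log z\le\sum_{n\le z}\frac1n\le\zeta(2)\Bigl(\sum_{a\in\mathcal A}\frac1a\Bigr)\prod_{\substack{p\le z\\ p\notin\mathcal T}}\Bigl(1-\frac1p\Bigr)^{-1}\ll_d(\log z)^{\alpha}\sum_{a\in\mathcal A}\frac1a .
\]
Hence $\sum_{a\in\mathcal A}1/a\gg_d(\log y)^\kappa$.

For $a\in\mathcal A$ and a prime $\varpi\in\mathcal T$ with $\sqrt y<\varpi\le y/a$, the number $m=a\varpi$ is counted by $M(y)$, since the primes dividing $a$ are at most $z<\sqrt y$. The pair $(a,\varpi)$ is determined by $m$, because $\varpi$ is the only prime factor of $m$ exceeding $\sqrt y$. As $y^{2/3}\le y/a\le y$, relation \eqref{eq:pnt} shows that for large $y$ and all $a\in\mathcal A$ the number of such $\varpi$ is at least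
\[
\frac\kappa2\cdot\frac{y}{a\log y}-\sqrt y\ \ge\ \frac\kappa4\cdot\frac{y}{a\log y},
\]
where the second inequality holds because $y/(a\log y)\ge y^{2/3}/\log y$. Summing over $a\in\mathcal A$ gives $M(y)\gg_d y(\log y)^{\kappa-1}=y(\log y)^{-\alpha}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $N_d^{\mathrm{arc}}(x)$ be the number of orders up to $x$ of connected arc-transitive graphs of valency $d$, so that $N_d^{\mathrm{arc}}(x)\le N_d(x)$. To each $m$ counted by $M(x/2d)$, Lemma~\ref{lem:construct} assigns such an order $n=2md/d'\le2dm\le x$. The pair $(n,d')$ determines $m$, and $d$ has $2^{\omega(d)}$ squarefree divisors, where $\omega(d)$ is the number of primes dividing $d$. So each $n$ arises from at most $2^{\omega(d)}$ values of $m$. By Lemma~\ref{lem:M} and \eqref{eq:upper}, for large $x$,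
\[
\frac{x}{(\log x)^{\alpha}}\ll_d 2^{-\omega(d)}M(x/2d)\le N_d^{\mathrm{arc}}(x)\le N_d(x)\ll_d\frac{x}{(\log x)^{\alpha}},
\]
which proves both assertions.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CVY}
Marston Conder, Gabriel Verret, Darius Young,
\emph{Density of quotient orders in groups and applications to locally-transitive graphs},
arXiv:2410.17828 (2024).

\end{thebibliography}
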